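\title{The sharp threshold for the two-dimensional cubic nonlinear Schr\"odinger limit of a strongly confined three-dimensional Bose gas}

\begin{abstract}
We consider $N$ bosons in $\mathbb{R}^3$, confined in one direction by the potential $\omega^2z^2$ and interacting through a repulsive pair potential of range $(N\sqrt{\omega})^{-\beta}$, $0<\beta<1$. Let $\sigma$ be the ratio of the width $\omega^{-1/2}$ of the trap to the range of the interaction. For asymptotically factorized initial data with bounded energy per particle we prove that, as $N,\omega\to\infty$ with $\sigma\to\sigma_*\in[0,\infty]$, the marginal densities converge in trace norm to those of a solution of the two-dimensional cubic nonlinear Schr\"odinger equation with an explicit coupling constant $g(\sigma_*)$. Consequently, for a nonzero interaction the equation with the coupling constant of a point interaction is obtained if and only if $N\omega^{-(1-\beta)/2\beta}\to\infty$. The main step replaces the singular interaction,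 in time average, by a bounded one; it uses only the energy bound and a corrector built from the Ornstein--Uhlenbeck semigroup.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The model}
Write points of $\mathbb{R}^3$ as $r=(x,z)\in\mathbb{R}^2\times\mathbb{R}$. Let $V\ge0$ be a Schwartz function on $\mathbb{R}^3$ with $V(-r)=V(r)$, put $b_0=\int V$, and fix $\beta\in(0,1)$. For $N\ge2$ and $\omega\ge1$ consider the Hamiltonian
\[
\sum_{j=1}^N\big(-\Delta_{r_j}+\omega^2z_j^2\big)+\frac{1}{N\sqrt\omega}\sum_{1\le i<j\le N}(N\sqrt\omega)^{3\beta}\,V\big((N\sqrt\omega)^{\beta}(r_i-r_j)\big)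
\]
on the space $L^2_s(\mathbb{R}^{3N})$ of functions symmetric under permutations of $r_1,\dots,r_N$. Evenness of $V$ is implicit in this setting, since otherwise the Hamiltonian does not act on $L^2_s$. The model has two small lengths,
\[
\ell=\omega^{-1/2}\quad\text{(width of the trap)},\qquad R=(N\sqrt\omega)^{-\beta}\quad\text{(range of the interaction)}.
\]
The $N$ particles fill a slab of volume of order $\ell$, so their density is of order $N\sqrt\omega$, and the prefactor $1/(N\sqrt\omega)$ makes the interaction energy per particle of order one.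

The substitution $z\mapsto z/\sqrt\omega$ gives the slab unit width and turns the Hamiltonian into
\[
\tilde H_{N,\omega}=\sum_{j=1}^N\Big(-\Delta_{x_j}+\omega\big(-\partial_{z_j}^2+z_j^2\big)\Big)+\frac1N\sum_{i<j}V_{N,\omega}(r_i-r_j),
\]
where
\begin{equation}\label{eq:sigma}
V_{N,\omega}(x,z)=R^{-2}\sigma\,V(x/R,\sigma z),\qquad \sigma=\frac{\ell}{R}=\big(N\omega^{-v(\beta)}\big)^{\beta},\qquad v(\beta)=\frac{1-\beta}{2\beta},
\end{equation}
and $\int V_{N,\omega}=b_0$. The operator $H_z=-\partial_z^2+z^2$ has the simple eigenvalues $1,3,5,\dots$ and the normalized ground state $h(z)=\pi^{-1/4}e^{-z^2/2}$. Hence $N\omega$ is the energy that the confinement costs in any case, and each transverse excitation costs at least $2\omega$ more.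

Let $\psi_{N,\omega}(t)=e^{-it\tilde H_{N,\omega}}\psi_{N,\omega}(0)$ with $\psi_{N,\omega}(0)\in L^2_s$. The $k$-particle marginal of a vector $\psi$ is the nonnegative trace class operator $\gamma^{(k)}$ on $L^2(\mathbb{R}^{3k})$ with kernel $\int\psi(\mathbf r_k,\mathbf r_{N-k})\overline{\psi(\mathbf r_k',\mathbf r_{N-k})}\,d\mathbf r_{N-k}$; equivalently, $\operatorname{Tr}(K\gamma^{(k)})=\langle\psi,(K\otimes1)\psi\rangle$ for all bounded $K$. We write $\gamma^{(k)}_{N,\omega}(t)$ for the marginals of $\psi_{N,\omega}(t)$. Inner products are antilinear in the first slot, $|u\rangle\langle\tilde u|$ is the operator $\psi\mapsto\langle\tilde u,\psi\rangle u$, and $fh$ is the function $f(x)h(z)$. The hypotheses on the initial data are: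
\begin{itemize}
\item[(a)] $\|\psi_{N,\omega}(0)\|=1$;
\item[(b)] there is $\phi_0\in H^1(\mathbb{R}^2)$ with $\operatorname{Tr}\big|\gamma^{(1)}_{N,\omega}(0)-|\phi_0h\rangle\langle\phi_0h|\big|\to0$ as $N,\omega\to\infty$;
\item[(c)] there is $C_0>0$ with $\langle\psi_{N,\omega}(0),(\tilde H_{N,\omega}-N\omega)\psi_{N,\omega}(0)\rangle\le C_0N$;
\item[(c$'$)] there is $C_0>0$ with $\langle\psi_{N,\omega}(0),(\tilde H_{N,\omega}-N\omega)^k\psi_{N,\omega}(0)\rangle\le C_0^kN^k$ for all $k\ge1$.
\end{itemize}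
Taking traces in (b) gives $\|\phi_0\|=1$. For a constant $g\ge0$ consider the cubic nonlinear Schr\"odinger equation (NLS)
\begin{equation}\label{eq:nls}
i\partial_t\phi=-\Delta_x\phi+g|\phi|^2\phi\quad\text{in }\mathbb{R}^{2+1},\qquad\phi(0)=\phi_0 .
\end{equation}
It has a unique solution $\phi\in C(\mathbb{R};H^1)\cap C^1(\mathbb{R};H^{-1})$, and $\|\phi_t\|=1$, $\sup_t\|\phi_t\|_{H^1}<\infty$; see \cite{Caz}. We say that \emph{the NLS limit with coupling $g$ holds} along a family of parameters $N,\omega\to\infty$ if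
\begin{equation}\label{eq:conclusion}
\operatorname{Tr}\big|\gamma^{(k)}_{N,\omega}(t)-|\phi_th\rangle\langle\phi_th|^{\otimes k}\big|\to0\qquad\text{for all }k\ge1,\ t\ge0,
\end{equation}
with $\phi$ the solution of \eqref{eq:nls}.

Chen and Holmer \cite{CH} proved that for $\beta\in(0,2/5)$, under (a), (b), (c) and also under (a), (b), (c$'$), the NLS limit with coupling $b_0\int h^4$ holds in the region $N\ge\omega^{\bar v(\beta)+\varepsilon}$ for every $\varepsilon>0$, where $\bar v$ is an explicit function that is more restrictive than $v$. The problem, which comes from \cite{CH}, is to decide the following conjecture.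

\medskip
\noindent\emph{For every $\beta\in(0,1)$ and $\varepsilon>0$, the NLS limit with coupling $b_0\int h^4$ holds as $N,\omega\to\infty$ with $N\ge\omega^{v(\beta)+\varepsilon}$, under {\rm(a), (b), (c)} and likewise under {\rm(a), (b), (c$'$)}.}

\subsection{The mean-field guess}
The exponent $v(\beta)$ marks the curve $\ell=R$. The potential $V_{N,\omega}$ has width $R\to0$ in $x$ and width $1/\sigma$ in $z$. If $N\le\omega^{v(\beta)}$, that is $\sigma\le1$, and $b_0>0$, it does not converge to a delta function: its mass in $\{|z|>\delta\}$ is at least $\int_{|\zeta|>\delta}V(X,\zeta)\,dX\,d\zeta$, which is positive for small $\delta$.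

A product state shows which limit to expect. Let
\[
\nu(z)=(2\pi)^{-1/2}e^{-z^2/2}.
\]
The density $h^2$ is a centered Gaussian of variance $\frac12$, so $\nu=h^2*h^2$ is the law of $z_1-z_2$ when both particles are in the transverse ground state; in particular $\nu(0)=\int h^4$. For two particles in the state $\phi h\otimes\phi h$ the interaction energy is $\iint V^{\mathrm{eff}}(x_1-x_2)|\phi(x_1)|^2|\phi(x_2)|^2$ with
\[
V^{\mathrm{eff}}(x)=\int V_{N,\omega}(x,z)\nu(z)\,dz=R^{-2}\int V(x/R,\zeta)\,\nu(\zeta/\sigma)\,d\zeta .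
\]
This planar potential has range $R\to0$ in every regime, and its mass is $g(\sigma)$, where
\begin{equation}\label{eq:g}
g(\sigma)=\int V(X,\zeta)\,\nu(\zeta/\sigma)\,dX\,d\zeta\quad(0<\sigma<\infty),\qquad g(0)=0,\qquad g(\infty)=\frac{b_0}{\sqrt{2\pi}}=b_0\int h^4 .
\end{equation}
By dominated convergence $g$ is continuous on $[0,\infty]$. For example, $V(r)=e^{-|r|^2/2}$ gives $g(\sigma)=2\pi\cdot(2\pi)^{-1/2}\int e^{-(1+\sigma^{-2})\zeta^2/2}d\zeta=2\pi\sigma/\sqrt{1+\sigma^2}$. One therefore guesses an NLS limit in every regime, with coupling $g(\lim\sigma)$, and the full coupling $b_0\int h^4$ exactly when $\sigma\to\infty$.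

\subsection{Results}
The guess is correct.

\begin{theorem}\label{thm:main}
Let $0<\beta<1$ and let $N,\omega\to\infty$ along a sequence with $\sigma\to\sigma_*\in[0,\infty]$. Assume {\rm(a), (b), (c)} along it. Then for all $k\ge1$ and $t_*>0$,
\[
\sup_{0\le t\le t_*}\operatorname{Tr}\big|\gamma^{(k)}_{N,\omega}(t)-|\phi_th\rangle\langle\phi_th|^{\otimes k}\big|\to0,
\]
where $\phi$ solves \eqref{eq:nls} with $g=g(\sigma_*)$.
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture is true for every $\beta\in(0,1)$, under {\rm(a), (b), (c)} and under {\rm(a), (b), (c$'$)}. It suffices that $N\omega^{-v(\beta)}\to\infty$.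
\end{corollary}

\begin{proof}
Hypothesis (c$'$) with $k=1$ is (c). By \eqref{eq:sigma}, $N\omega^{-v(\beta)}\to\infty$ means $\sigma\to\infty$, and $N\ge\omega^{v(\beta)+\varepsilon}$ gives $\sigma\ge\omega^{\varepsilon\beta}\to\infty$. Apply Theorem~\ref{thm:main} with $\sigma_*=\infty$ to every sequence in the region.
\end{proof}

\begin{corollary}[Sharpness]\label{cor:sharp}
Let $b_0>0$. Along a sequence $N,\omega\to\infty$, the NLS limit with coupling $b_0\int h^4$ holds for all data satisfying {\rm(a), (b), (c)} {\rm[}resp.\ {\rm(a), (b), (c$'$)]} if and only if $N\omega^{-v(\beta)}\to\infty$. If $N\omega^{-v(\beta)}\not\to\infty$, it fails for every such family of data.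
\end{corollary}

\subsection{The difficulty}
Test the Schr\"odinger equation against a smooth rank-one operator $J$ acting on particle $1$. The interaction contributes the term $\langle\psi,JV_{N,\omega}(r_1-r_2)\psi\rangle$. When $\sigma\to\infty$ the potential concentrates at a point of $\mathbb{R}^3$, so this term samples $\psi$ on the diagonal $r_1=r_2$. Hypothesis (c) controls one derivative of $\psi$, and a function in $H^1(\mathbb{R}^3)$ has no point values: $|y|^{-1/4}$ lies in $H^1$ near the origin. We do not evaluate the term at a fixed time. The equation only requires its time integral, and the time integral of a commutator with the Hamiltonian is a boundary term. Section~\ref{sec:model} shows this mechanism for two particles on a line; Sections~\ref{sec:prelim}--\ref{sec:replace} implement it for the full system. The rest of the proof is a compactness argument: limit points of the marginals are mixtures of product states (Sections~\ref{sec:loc} and~\ref{sec:compact}), the one-particle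 limit satisfies an equation (Section~\ref{sec:limit}), and this equation forces the mixture onto the NLS solution (Section~\ref{sec:unique}). Section~\ref{sec:end} proves Theorem~\ref{thm:main} and Corollary~\ref{cor:sharp}.

\section{A model case: two particles on a line}\label{sec:model}

Drop the variable $x$, and drop the interaction from the dynamics. On $L^2(\mathbb{R}^2)$ let $\mathsf h=\omega(H_{z_1}+H_{z_2}-2)$, $\Omega=h\otimes h$, and $\psi_s=e^{-is\mathsf h}\psi_0$ with $\|\psi_0\|=1$. Let $W\ge0$ be continuous, supported in $[-z_0,z_0]$, with mass $b$, and let $\overline W=\int W\nu\le b\,\nu(0)$. For a function $F$ write $F_{12}=F(z_1-z_2)$. We claim that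
\begin{equation}\label{eq:model}
\Big|\int_0^t\langle\Omega,(W_{12}-\overline W)\psi_s\rangle\,ds\Big|\le\frac{b\,e^{z_0^2/2}}{\omega}\qquad\text{for all }t .
\end{equation}
The bound depends on $W$ only through its mass and support. At a fixed time nothing of the kind holds: for $W=\sigma W_1(\sigma\,\cdot)$ the best bound over unit vectors is $\|(W_{12}-\overline W)\Omega\|$, which grows like $\sigma^{1/2}$ because $\int W^2\nu=\sigma\int W_1(\zeta)^2\nu(\zeta/\sigma)\,d\zeta$.

Since $H_z-1=(-\partial_z+z)(\partial_z+z)$ and $(\partial_z+z)h=0$, we have $(H_z-1)(hF)=(-\partial_z+z)(hF')=h(-F''+2zF')$. Apply this in $z_1$ and $z_2$ to $F=w(z_1-z_2)$. The drift terms add up to $2z_1w'-2z_2w'=2(z_1-z_2)w'$, so that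
\[
\mathsf h(w_{12}\Omega)=(L_zw)_{12}\,\Omega,\qquad L_z=-2\omega(\partial_z^2-z\partial_z)=-2\omega\,\nu^{-1}\partial_z\,\nu\,\partial_z .
\]
Functions of $z_1-z_2$ are mapped to functions of $z_1-z_2$ because the drift is linear in $z$; this is where the harmonic form of the trap is used. The equation $L_zw=W-\overline W$ is solved by
\[
w(0)=0,\qquad w'(z)=-\frac{I(z)}{2\omega\,\nu(z)},\qquad I(z)=\int_{-\infty}^z(W-\overline W)\nu .
\]
Here $|I|\le\overline W$, since $I$ is a difference of two numbers in $[0,\overline W]$. Because $I(\infty)=0$, for $|z|\ge z_0$ we have $|I(z)|=\overline W\int_{|z|}^\infty\nu=\overline W\nu(z)\int_0^\infty e^{-|z|y-y^2/2}dy\le\sqrt{\pi/2}\,\overline W\nu(z)$. As $\sqrt{\pi/2}\le1/\nu(z_0)$, in both ranges $|w'|\le\overline W/(2\omega\nu(z_0))\le b\,e^{z_0^2/2}/2\omega$. Thus $|w(z)|\le\|w'\|_\infty|z|$ and $\|w_{12}\Omega\|\le\|w'\|_\infty(\int z^2\nu)^{1/2}=\|w'\|_\infty$. The functions $w,w',w''$ grow at most linearly, so $w_{12}\Omega\in D(\mathsf h)$,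 and
\[
\langle\Omega,(W_{12}-\overline W)\psi_s\rangle=\langle\mathsf h(w_{12}\Omega),\psi_s\rangle=i\frac{d}{ds}\langle w_{12}\Omega,\psi_s\rangle .
\]
Integration gives the bound $2\|w_{12}\Omega\|$, which is \eqref{eq:model}.

Three things change in the full problem. First, $-\Delta_x$ has no spectral gap, so the planar part of the equation can only be solved down to a smooth remainder. Second, the fixed vector $\Omega$ becomes $J\psi_s$, which depends on time and has only particle $1$ exactly in the transverse ground state; this produces cross terms containing the gradient of $w$. Third, the Hamiltonian contains the interaction, whose commutator with the corrector must be small.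

\section{Energy bounds}\label{sec:prelim}

On $L^2(\mathbb{R}^3)$ let $P=1\otimes|h\rangle\langle h|$, $P^\perp=1-P$, and
\[
D=(\nabla_x,\sqrt\omega\,\partial_z),\qquad\mathcal D=\big(\nabla_x,\sqrt\omega(\partial_z+z)\big),\qquad T=-\Delta_x+\omega(H_z-1)=\mathcal D^*\mathcal D,\qquad S=1+T .
\]
Then
\begin{equation}\label{eq:Tfacts}
T\ge-\Delta_x,\qquad T\ge2\omega P^\perp,\qquad T(fh)=(-\Delta f)h,\qquad\mathcal D(u\psi)=u\,\mathcal D\psi+(Du)\psi .
\end{equation}
Subscripts indicate the particle; $F_{ij}=F(r_i-r_j)$ for a function $F$ on $\mathbb{R}^3$, and $V_{ij}=V_{N,\omega}(r_i-r_j)=V_{ji}$. Let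
\[
H=\tilde H_{N,\omega}-N\omega=\sum_jT_j+\frac1N\sum_{i<j}V_{ij}\ge0 .
\]
Replacing $\tilde H_{N,\omega}$ by $H$ changes $\psi_{N,\omega}(t)$ by a phase and leaves the marginals unchanged. For fixed $N,\omega$ the interaction is bounded, so $D(H)=D(\sum_jT_j)=\bigcap_jD(T_j)$, the last equality because the $T_j$ are commuting nonnegative operators. Since $\langle\psi,(T+\omega)\psi\rangle=\|\nabla_x\psi\|^2+\omega\|\partial_z\psi\|^2+\omega\|z\psi\|^2$, every $\psi\in D(H)$ has $\nabla_{r_i}\psi,\,z_i\psi\in L^2$. If $\psi_t=e^{-itH}\psi_0$ with $\psi_0\in D(H)$ and $B$ is bounded, then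
\begin{equation}\label{eq:heis}
i\frac{d}{dt}\langle\psi_t,B\psi_t\rangle=\langle B^*\psi_t,H\psi_t\rangle-\langle H\psi_t,B\psi_t\rangle .
\end{equation}

For $M\ge1$ let $\mathcal S_M$ be the set of normalized $\psi\in L^2_s$ with $\mathbf 1_{[0,M]}(H/N)\psi=\psi$. It is invariant under $e^{-itH}$ and contained in $D(H)$. Write $\langle B\rangle=\langle\psi,B\psi\rangle$. By symmetry $N\langle T_1\rangle+\frac{N-1}2\langle V_{12}\rangle=\langle H\rangle\le MN$, and both terms on the left are nonnegative because $V\ge0$. With \eqref{eq:Tfacts} and $z^2\le H_z\le1+T/\omega$ this gives, for $\psi\in\mathcal S_M$,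
\begin{equation}\label{eq:energy}
\langle T_1\rangle\le M,\qquad\langle V_{12}\rangle\le4M,\qquad\langle P_1^\perp\rangle\le\frac{M}{2\omega},\qquad\langle z_1^2\rangle\le1+M,
\end{equation}
and the same for all particles and pairs.

Our test operators are $J=|fh\rangle\langle\tilde fh|$ with $f,\tilde f$ Schwartz functions on $\mathbb{R}^2$. They have two properties that are uniform in $N$ and $\omega$. By \eqref{eq:Tfacts}, $TJ$ is bounded, $JT$ extends to a bounded operator, and
\begin{equation}\label{eq:JT}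
[J,T]=|fh\rangle\langle(-\Delta\tilde f)h|-|(-\Delta f)h\rangle\langle\tilde fh|
\end{equation}
does not depend on $\omega$. And $J$ absorbs half of the potential: for $i\ne j$,
\begin{equation}\label{eq:VJ}
\|V_{ij}^{1/2}J_i\|\le\|f\|_\infty\,h(0)\,b_0^{1/2}\,\|\tilde f\|_2 ,
\end{equation}
because $J_i\psi=(fh)(r_i)\langle\tilde fh,\psi\rangle_i$, where $\langle\cdot,\cdot\rangle_i$ integrates over $r_i$ only, and $\int V_{N,\omega}(r_i-r_j)|(fh)(r_i)|^2dr_i\le\|f\|_\infty^2h(0)^2b_0$.

For a function $F\ge0$ on $\mathbb{R}^3$, the \emph{form bound} $F\le cS$ means $\int F|\psi|^2\le c(\|\psi\|^2+\|\mathcal D\psi\|^2)$ for all $\psi$ in the form domain of $S$. If $F(\cdot-r_0)\le cS$ for all $r_0$ and $W\ge0$, integrating in $r_0$ shows that all translates of $W*F$ are bounded by $c\|W\|_1S$. The next lemma says which singularities the energy controls. The length $\rho(r)=(|x|^2+\ell^2z^2)^{1/2}$ is the Euclidean length before rescaling.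

\begin{lemma}\label{lem:hardy}
There is an absolute constant $C$ such that, for all $\omega\ge1$, $x_0\in\mathbb{R}^2$, $r_0\in\mathbb{R}^3$,
\[
|x-x_0|^{-1}\le1-\Delta_x\le S,\qquad\ell\,\rho(r-r_0)^{-2}\le CS ,
\]
and $\|u\|_{L^p(\mathbb{R}^2)}\le C\sqrt p\,\|u\|_{H^1}$ for all $p\ge2$.
\end{lemma}

\begin{proof}
In the plane $|x|^{-1}=\operatorname{div}(x/|x|)$, so $\int|\varphi|^2/|x|=-\int\frac{x}{|x|}\cdot\nabla|\varphi|^2\le2\|\varphi\|\|\nabla\varphi\|\le\|\varphi\|_{H^1}^2$, and the bound is translation invariant.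

For the second bound use $|\psi|^2\le2|P\psi|^2+2|P^\perp\psi|^2$. Hardy's inequality $\int_{\mathbb{R}^3}|u|^2|y-y_0|^{-2}\le4\int|\nabla u|^2$ in the variables $y=(x,\ell z)$ gives
\[
\int|P^\perp\psi|^2\rho(r-r_0)^{-2}\le4\big(\|\nabla_xP^\perp\psi\|^2+\omega\|\partial_zP^\perp\psi\|^2\big).
\]
On the range of $P^\perp$ we have $H_z\ge3$, hence $-\partial_z^2\le H_z\le\frac32(H_z-1)$, and the right side is at most $6\langle\psi,T\psi\rangle$. On the range of $P$ Hardy's inequality would cost $\omega\|h'\|^2$, so we integrate in $z$ first. With $P\psi=\varphi h$ and $r_0=(x_0,z_0)$,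
\[
\int\ell\,h(z)^2\rho(r-r_0)^{-2}dz\le h(0)^2\int\frac{\ell\,dz}{|x-x_0|^2+\ell^2(z-z_0)^2}=\frac{\pi h(0)^2}{|x-x_0|},
\]
and the first bound applies, with $\|\varphi\|_{H^1}^2\le\langle\psi,S\psi\rangle$.

For $p>2$, the Hausdorff--Young and H\"older inequalities give, with $\langle\xi\rangle=(1+|\xi|^2)^{1/2}$,
\[
\|u\|_p\le C\|\hat u\|_{p/(p-1)}\le C\|\langle\xi\rangle\hat u\|_2\Big(\int\langle\xi\rangle^{-2p/(p-2)}d\xi\Big)^{(p-2)/2p}.
\]
In polar coordinates the integral equals $\pi\int_0^\infty(1+y)^{-p/(p-2)}dy=\frac\pi2(p-2)$, and its power $(p-2)/2p\le\frac12$ is at most $C\sqrt p$.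
\end{proof}

Three elementary facts convert between norms. If $\|\psi\|,\|\psi'\|\le1$, then $|\langle\psi,K\psi\rangle-\langle\psi',K\psi'\rangle|\le2\|K\|\|\psi-\psi'\|$; taking the supremum over $K$ acting on $k$ particles with $\|K\|\le1$,
\begin{equation}\label{eq:F1}
\operatorname{Tr}\big|\gamma^{(k)}_\psi-\gamma^{(k)}_{\psi'}\big|\le2\|\psi-\psi'\| .
\end{equation}
For $\gamma\ge0$ with $\operatorname{Tr}\gamma=1$ and a unit vector $\Psi$,
\begin{equation}\label{eq:F2}
\operatorname{Tr}\big|\gamma-|\Psi\rangle\langle\Psi|\big|\le2\big(1-\langle\Psi,\gamma\Psi\rangle\big)^{1/2}.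
\end{equation}
Indeed, for $\gamma=|u\rangle\langle u|$ the difference is traceless of rank at most two with eigenvalues $\pm(1-|\langle u,\Psi\rangle|^2)^{1/2}$, as the trace of its square shows; the general case follows from the spectral decomposition of $\gamma$, the triangle inequality and concavity of the square root. Finally, for commuting orthogonal projections,
\begin{equation}\label{eq:F3}
1-p_1\cdots p_k=\sum_{j\le k}p_1\cdots p_{j-1}(1-p_j)\le\sum_{j\le k}(1-p_j).
\end{equation}

\section{The corrector}\label{sec:corr}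

In this section and the next, $\sigma\ge\sigma_0>0$. Adding the planar Laplacian of the relative coordinate to the operator of Section~\ref{sec:model}, we set
\[
L=-2\Delta_x-2\omega(\partial_z^2-z\partial_z).
\]
Its semigroup is the product of a heat semigroup and the Ornstein--Uhlenbeck semigroup:
\[
e^{-sL}F(r)=\int k_s(x-x')\,q_{2\omega s}(z,z')\,F(r')\,dr',
\]
\[
k_s(x)=\frac1{8\pi s}e^{-|x|^2/8s},\qquad q_\tau(z,z')=(2\pi m)^{-1/2}e^{-(z'-e^{-\tau}z)^2/2m},\qquad m=1-e^{-2\tau}.
\]
Here $\partial_sk_s=2\Delta k_s$. For Mehler's kernel $q_\tau$, write $u(\tau,z)=\int q_\tau(z,z')F(z')dz'=\int F(e^{-\tau}z+\sqrt m\,\zeta)\nu(\zeta)d\zeta$. Then $\partial_z^ju=e^{-j\tau}\int F^{(j)}\nu$, and $\partial_\tau u=-ze^{-\tau}\int F'\nu+e^{-2\tau}m^{-1/2}\int F'\zeta\nu=-z\partial_zu+\partial_z^2u$, where we integrated by parts using $\zeta\nu=-\nu'$.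

For short times $q_\tau$ is comparable to a heat kernel only when $z'$ stays in a bounded set, because of the drift. We therefore truncate the potential. Fix $a\ge1$ and a smooth even function $\eta_a$ with $0\le\eta_a\le1$, $\eta_a=1$ on $|r|\le a$ and support in $|r|\le2a$. Put
\[
V^a=V\eta_a,\qquad\theta_a=\int(V-V^a),\qquad W(x,z)=R^{-2}\sigma V^a(x/R,\sigma z),\qquad W_\parallel(x)=\int W(x,z)\,dz .
\]
Then $0\le W\le V_{N,\omega}$, $W\in C_c^\infty$ is even, $\int W\le b_0$, and $W$ is supported in $|x|\le2aR$, $|z|\le z_0:=2a/\sigma_0$. The uniform bound on the support in $z$ is the first use of $\sigma\ge\sigma_0$.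

The formal solution $\int_0^\infty e^{-sL}W\,ds$ of $Lw=W$ diverges, since $k_s$ decays only like $1/s$. We stop at a small fixed time $s_0\in(0,1]$, take $\omega$ so large that $2\omega s_0>1$, and define
\[
w=\int_0^{s_0}e^{-sL}W\,ds\ge0,\qquad U=e^{-s_0L}W .
\]
The time $s_0$ is short for the planar motion, which will make $w$ small, and long for the transverse motion, which equilibrates on the time scale $1/\omega$; so $U$ will be nearly a function of $x$ alone. Derivatives pass through the semigroup up to factors $e^{-2j\omega s}\le1$, and the semigroup contracts $L^\infty$. Hence $w$ is smooth with all derivatives bounded for fixed $N,\omega$, and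
\begin{equation}\label{eq:Lw}
Lw=-\int_0^{s_0}\partial_s\big(e^{-sL}W\big)ds=W-U .
\end{equation}
The function $w$ is even, because $W$ and $k_s$ are even and $q_\tau(-z,-z')=q_\tau(z,z')$. In this section $C,c>0$ may depend on $V,a,\sigma_0$ but not on $N,\omega,s_0$. Put $\delta=\ell+\sqrt{s_0}$.

\begin{lemma}\label{lem:w}
For all $r_0\in\mathbb{R}^3$:
\begin{enumerate}
\item[(i)] $\frac1N\|w\|_\infty\le C\big((N\sqrt\omega)^{\beta-1}+\frac{\log2\omega}N\big)$;
\item[(ii)] $w(r-r_0)^2\le C\delta\,S$ as forms;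
\item[(iii)] $|Dw(r-r_0)|\le C\,S$ as forms;
\item[(iv)] $\int|Dw(r-r_0)|\,h(z)^2\,dr\le C\delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Mehler's kernel.} Let $u=z'-e^{-\tau}z$. Then $\partial_zq_\tau=e^{-\tau}\frac um\,q_\tau$, and $\frac{|u|}{\sqrt m}e^{-u^2/2m}\le Ce^{-u^2/4m}$ gives $|\partial_zq_\tau|\le Ce^{-\tau}m^{-1}e^{-u^2/4m}$. For $\tau\ge1$ we have $m\ge1-e^{-2}$, so
\begin{equation}\label{eq:qlong}
q_\tau\le C,\qquad|\partial_zq_\tau|\le Ce^{-\tau}\qquad(\tau\ge1).
\end{equation}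
For $\tau\le1$, concavity of $m$ gives $(1-e^{-2})\tau\le m\le2\tau$. Write $u=e^{-\tau}(z'-z)+(1-e^{-\tau})z'$ and use $(\alpha_1+\alpha_2)^2\ge\frac12\alpha_1^2-\alpha_2^2$ (the difference is $\frac12(\alpha_1+2\alpha_2)^2$). For $|z'|\le z_0$ this gives $u^2\ge\frac1{2e^2}(z-z')^2-\tau^2z_0^2$, and $\tau^2z_0^2/m\le C$. Hence
\begin{equation}\label{eq:qshort}
q_\tau\le C\tau^{-1/2}e^{-c(z-z')^2/\tau},\qquad|\partial_zq_\tau|\le C\tau^{-1}e^{-c(z-z')^2/\tau}\qquad(\tau\le1,\ |z'|\le z_0).
\end{equation}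
Also $|\nabla k_s|=\frac{|x|}{4s}k_s\le Cs^{-3/2}e^{-c|x|^2/s}$.

\emph{Two regimes.} Let $s_1=1/2\omega<s_0$ and split $w=w^<+w^>$ according to $s\le s_1$ and $s\ge s_1$. For $s\le s_1$ the diffusion has not yet felt the trap and is three-dimensional. With $\tau=2\omega s$ and $\rho=\rho(r-r')$, \eqref{eq:qshort} gives $q_\tau\le C\ell s^{-1/2}e^{-c\ell^2(z-z')^2/s}$ and $\sqrt\omega|\partial_zq_\tau|\le C\ell s^{-1}e^{-c\ell^2(z-z')^2/s}$, so
\[
k_sq_\tau\le C\ell s^{-3/2}e^{-c\rho^2/s},\qquad|D(k_sq_\tau)|\le C\ell s^{-2}e^{-c\rho^2/s}.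
\]
Since $\int_0^\infty s^{-3/2}e^{-c\rho^2/s}ds=C\rho^{-1}$ by scaling and $\int_0^{s_1}s^{-2}e^{-c\rho^2/s}ds=(c\rho^2)^{-1}e^{-2c\omega\rho^2}$,
\begin{equation}\label{eq:wless}
w^<\le C\ell\,W*\rho^{-1},\qquad|Dw^<|\le C\ell\,W*\big(\rho^{-2}e^{-c\omega\rho^2}\big).
\end{equation}
For $s\ge s_1$ the diffusion is two-dimensional. By \eqref{eq:qlong} and $\sqrt\omega e^{-2\omega s}\le Cs^{-1/2}$ we have $k_sq_\tau\le Ck_s$ and $|D(k_sq_\tau)|\le Cs^{-3/2}e^{-c|x-x'|^2/s}$, so
\begin{equation}\label{eq:wmore}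
w^>\le C\int_{s_1}^{s_0}k_s*W_\parallel\,ds\le C\lambda*W_\parallel,\qquad|Dw^>|\le C\Lambda*W_\parallel,
\end{equation}
with the planar kernels $\lambda=\int_0^{s_0}k_s\,ds$ and $\Lambda(x)=\int_0^{s_0}s^{-3/2}e^{-c|x|^2/s}ds$. They satisfy
\[
\|\lambda\|_{L^4}\le C\int_0^{s_0}s^{-3/4}ds=Cs_0^{1/4},\qquad\Lambda(x)\le C|x|^{-1},\qquad\|\Lambda\|_{L^1}=C\int_0^{s_0}s^{-1/2}ds=C\sqrt{s_0}.
\]

(i) Substitute $x'=RX$, $z'=\zeta/\sigma$, $Y=(X,\zeta)$ and put $y=(x/R,\sigma z)$. Since $\ell/\sigma=R$, we have $\rho(r-r')=R|y-Y|$, so $W*\rho^{-1}(r)=R^{-1}\int V^a(Y)|y-Y|^{-1}dY\le C/R$, as $V$ is bounded and integrable. Thus $\frac1Nw^<\le C\ell/NR=C(N\sqrt\omega)^{\beta-1}$. And $w^>\le Cb_0\int_{s_1}^{s_0}\frac{ds}{8\pi s}\le C\log2\omega$.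

(ii) By Cauchy--Schwarz with respect to the measure $W\,dr'$, $(w^<)^2\le C\ell^2b_0\,W*\rho^{-2}$, and by Lemma~\ref{lem:hardy} all translates of this are bounded by $C\ell S$. In the same way $(w^>)^2\le Cb_0\,\lambda^2*W_\parallel$, and $\int\lambda(x-x_0)^2|\varphi|^2dx\le\|\lambda\|_4^2\|\varphi\|_4^2\le C\sqrt{s_0}\,\|\varphi\|_{H^1}^2$. Apply this to $\varphi=\psi(\cdot,z)$ and integrate in $z$, using $1-\Delta_x\le S$.

(iii) By \eqref{eq:wless} and \eqref{eq:wmore}, $|Dw|\le C\,W*(\ell\rho^{-2})+C\,W_\parallel*|x|^{-1}$, and Lemma~\ref{lem:hardy} applies to all translates.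

(iv) With $y=(x,\ell z)$, $\|Dw^<\|_{L^1(\mathbb{R}^3)}\le C\ell b_0\int\rho^{-2}e^{-c\omega\rho^2}dx\,dz=Cb_0\int_{\mathbb{R}^3}|y|^{-2}e^{-c|y|^2/\ell^2}dy=C\ell$, and $h^2\le h(0)^2$. The bound on $|Dw^>|$ does not depend on $z$, so $\int h^2=1$ and $\|\Lambda*W_\parallel\|_{L^1}\le C\sqrt{s_0}$ finish the proof.
\end{proof}

Parts (iii) and (iv) work as a pair: $|Dw|$ has exactly the critical singularities of Lemma~\ref{lem:hardy}, and we get no small factor against a general finite-energy state, but we do against a bounded function times $h$. Next we identify the remainder $U$. Let $g_a$ be defined by \eqref{eq:g} with $V^a$ in place of $V$; it is continuous on $[0,\infty]$ and $0\le g-g_a\le\nu(0)\theta_a$.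

\begin{lemma}\label{lem:U}
For fixed $a,s_0,\sigma_0$ there are numbers $\epsilon_{N,\omega}\to0$ as $N,\omega\to\infty$ with $|U(x,z)-g_a(\sigma)k_{s_0}(x)|\le\epsilon_{N,\omega}(1+|z|)$ for all $(x,z)$.
\end{lemma}

\begin{proof}
Put $\tau=2\omega s_0\to\infty$ and $k=k_{s_0}$. Since $\int\nu(z')W(r')dr'=g_a(\sigma)$,
\[
U-g_a(\sigma)k(x)=\int\big(k(x-x')-k(x)\big)q_\tau(z,z')W(r')dr'+k(x)\int\big(q_\tau(z,z')-\nu(z')\big)W(r')dr'.
\]
On the support of $W$, $|k(x-x')-k(x)|\le2aR\|\nabla k\|_\infty\to0$, while $q_\tau\le C$. By \eqref{eq:qlong}, $|q_\tau(z,z')-q_\tau(0,z')|\le Ce^{-\tau}|z|$, and $q_\tau(0,z')=(2\pi m)^{-1/2}e^{-z'^2/2m}\to\nu(z')$ uniformly for $|z'|\le z_0$ because $m\to1$. Finally $\int W\le b_0$ and $k\le(8\pi s_0)^{-1}$.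
\end{proof}

\section{Replacing the interaction in time average}\label{sec:replace}

\begin{proposition}\label{prop:replace}
Let $\sigma\ge\sigma_0>0$, $\psi_0\in\mathcal S_M$, $\psi_t=e^{-itH}\psi_0$, and let $J=|fh\rangle\langle fh|$ act on particle $1$, with $f$ Schwartz. Then for $a\ge1$, $s_0\in(0,1]$ and $0\le t\le t_*$,
\[
\Big|\int_0^t\big\langle\psi_s,J\big(V_{12}-g_a(\sigma)k_{s_0}(x_1-x_2)\big)\psi_s\big\rangle ds\Big|\le C\theta_a^{1/2}+C_as_0^{1/4}+o(1)
\]
as $N,\omega\to\infty$ with $a,s_0$ fixed, uniformly in $t$ and $\psi_0$. Here $C$ depends on $M,t_*,f,V$, and $C_a$ in addition on $a,\sigma_0$.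
\end{proposition}

\begin{proof}
Write $V_{N,\omega}-g_ak_{s_0}=(V_{N,\omega}-W)+(W-U)+(U-g_ak_{s_0})$, and $\psi=\psi_s$. The function $V_{N,\omega}-W$ lies between $0$ and $V_{N,\omega}$ and has mass $\theta_a$. The proof of \eqref{eq:VJ} and \eqref{eq:energy} give
\[
|\langle J\psi,(V_{N,\omega}-W)_{12}\psi\rangle|\le\|(V_{N,\omega}-W)_{12}^{1/2}J\|\,\|V_{12}^{1/2}\psi\|\le C\theta_a^{1/2}.
\]
By Lemma~\ref{lem:U} and \eqref{eq:energy}, the third part contributes at most $\|J\|\epsilon_{N,\omega}\|(1+|z_1-z_2|)\psi\|=o(1)$. It remains to treat $W-U=Lw$.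

\emph{The commutator.} Let $\xi=J\psi=f(x_1)h(z_1)\Phi(r_2,\dots,r_N)$ with $\Phi=\langle fh,\psi\rangle_1$. Since $\mathcal D_2\Phi=\langle fh,\mathcal D_2\psi\rangle_1$, we have $\langle\Phi,S_2\Phi\rangle\le\|f\|^2(1+M)$. By \eqref{eq:heis} with $B=Jw_{12}$,
\begin{equation}\label{eq:comm}
i\frac{d}{ds}\langle\psi,Jw_{12}\psi\rangle=\langle w_{12}\xi,H\psi\rangle-\langle H\psi,Jw_{12}\psi\rangle .
\end{equation}
The terms $T_j$ and $V_{jk}$ with $j,k\ge3$ commute with $Jw_{12}$ and cancel. So do the terms $V_{2j}$, $j\ge3$, which commute with the multiplication operator $w_{12}$ and do not act on particle $1$. There remain $T_1+T_2$, $\frac1NV_{12}$ and $\frac1NV_{1j}$, $j\ge3$.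

\emph{The kinetic part.} We have $JT_2\psi=T_2\xi$ and $JT_1\psi=T_1\xi+[J,T_1]\psi$. So the contribution of $T_1+T_2$ to \eqref{eq:comm} is
\[
\mathcal K=\sum_{i=1,2}\big(\langle w_{12}\xi,T_i\psi\rangle-\langle T_i\xi,w_{12}\psi\rangle\big)-\langle[J,T_1]\psi,w_{12}\psi\rangle .
\]
Multiplication by $w_{12}$ preserves the form domain of $T_i$. Using $T_i=\mathcal D_i^*\mathcal D_i$ and the product rule in \eqref{eq:Tfacts}, both inner products in the sum contain $\langle\mathcal D_i\xi,w_{12}\mathcal D_i\psi\rangle$, which cancels, and the sum equals $\sum_i(X_i-Y_i)$ with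
\[
X_i=\langle(D_iw_{12})\xi,\mathcal D_i\psi\rangle,\qquad Y_i=\langle\mathcal D_i\xi,(D_iw_{12})\psi\rangle .
\]
On the other hand $\bar\xi\,\mathcal D_i\psi+\overline{\mathcal D_i\xi}\,\psi=D_i(\bar\xi\psi)+2(0,\sqrt\omega z_i)\bar\xi\psi$, so
\[
\sum_i(X_i+Y_i)=\sum_i\int D_iw_{12}\cdot D_i(\bar\xi\psi)+2\omega\sum_i\int z_i(\partial_{z_i}w_{12})\bar\xi\psi .
\]
All integrals converge because $w$ has bounded derivatives and $z_i\psi\in L^2$, and we may integrate by parts because $\bar\xi\psi$ and its first derivatives in $r_1,r_2$ are integrable. Since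
\[
-\sum_iD_i\cdot D_iw_{12}+2\omega\sum_iz_i\partial_{z_i}w_{12}=\big(-2\Delta_xw-2\omega\partial_z^2w+2\omega z\partial_zw\big)(r_1-r_2)=(Lw)_{12},
\]
we get $\sum_i(X_i+Y_i)=\langle\xi,(Lw)_{12}\psi\rangle$. Writing $X_i-Y_i=(X_i+Y_i)-2Y_i$ leaves the derivative $\mathcal D_i$ on $\xi$, the factor that is regular in $r_1$:
\begin{equation}\label{eq:kin}
\mathcal K=\langle\psi,J(W-U)_{12}\psi\rangle-2Y_1-2Y_2-\langle[J,T_1]\psi,w_{12}\psi\rangle .
\end{equation}

\emph{Terms containing $w_{12}\psi$.} Lemma~\ref{lem:w}(ii) in the variable $r_1$ with $r_0=r_2$ gives $\|w_{12}\psi\|^2\le C_a\delta\langle S_1\rangle\le C_a\delta$. This bounds by $C_a\delta^{1/2}$ the boundary values of $\langle\psi,Jw_{12}\psi\rangle$ at $s=0,t$ and, by \eqref{eq:JT}, the last term of \eqref{eq:kin}.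

\emph{The cross terms $Y_i$.} Because $(\partial_z+z)h=0$, we have $\mathcal D_1\xi=(\nabla f\,h\,\Phi,0)$: no factor $\sqrt\omega$ appears. Also $\mathcal D_2\xi=fh\,\mathcal D_2\Phi$. Thus $|\mathcal D_i\xi|^2\le Ch(z_1)^2G_i$ with $G_1=|\Phi|^2$, $G_2=|\mathcal D_2\Phi|^2$ independent of $r_1$ and $\int G_i\le C$. Since $|D_iw_{12}|=|Dw|_{12}$, Cauchy--Schwarz with this weight gives
\[
|Y_i|\le\Big(\int|Dw|_{12}|\mathcal D_i\xi|^2\Big)^{1/2}\langle\psi,|Dw|_{12}\psi\rangle^{1/2}\le(C_a\delta)^{1/2}\big(C_a\langle S_1\rangle\big)^{1/2},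
\]
where the first factor is bounded by integrating over $r_1$ first and using Lemma~\ref{lem:w}(iv), and the second by Lemma~\ref{lem:w}(iii).

\emph{The term $V_{12}$.} Here $w$ and $V_{N,\omega}$ peak on the same diagonal, and we use the supremum of $w$ against the prefactor $1/N$. By \eqref{eq:VJ}, \eqref{eq:energy} and Lemma~\ref{lem:w}(i),
\[
\tfrac1N|\langle w_{12}\xi,V_{12}\psi\rangle|\le\tfrac1N\|w\|_\infty\|V_{12}^{1/2}J\|\|V_{12}^{1/2}\psi\|\le C_a\Big((N\sqrt\omega)^{\beta-1}+\frac{\log2\omega}N\Big),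
\]
and $\frac1N|\langle V_{12}\psi,Jw_{12}\psi\rangle|\le\frac1N\|V_{12}^{1/2}\psi\|\|V_{12}^{1/2}J\|\|w_{12}\psi\|\le C_a\delta^{1/2}$. The first bound tends to zero: $\beta<1$ gives $(N\sqrt\omega)^{\beta-1}\to0$, and $\sigma\ge\sigma_0$ gives $N\ge\sigma_0^{1/\beta}\omega^{v(\beta)}$ with $v(\beta)>0$, hence $\log2\omega=o(N)$.

\emph{The terms $V_{1j}$, $j\ge3$.} There are fewer than $N$ of them, equal by symmetry, with prefactor $1/N$; so the one with $j=3$ must be small by itself. First, $|\langle V_{13}\psi,Jw_{12}\psi\rangle|\le\|V_{13}^{1/2}\psi\|\|V_{13}^{1/2}J\|\|w_{12}\psi\|\le C_a\delta^{1/2}$. Second, $|\langle w_{12}\xi,V_{13}\psi\rangle|\le C\|V_{13}^{1/2}w_{12}\xi\|$. Now $w$ and $V_{N,\omega}$ involve different pairs and can be integrated one after the other. For fixed $r_1,r_3,\dots,r_N$, evenness of $w$ and Lemma~\ref{lem:w}(ii) in the variable $r_2$ bound $\int w_{12}^2|\Phi|^2dr_2$ by $C_a\delta\langle\Phi,S_2\Phi\rangle_2$, which does not depend on $r_1$. Integrating $V_{13}|fh|^2$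 over $r_1$ then gives
\[
\|V_{13}^{1/2}w_{12}\xi\|^2\le C_a\delta\,\|f\|_\infty^2h(0)^2b_0\,\langle\Phi,S_2\Phi\rangle\le C_a\delta .
\]

Integrating \eqref{eq:comm} over $[0,t]$ and solving for the first term of \eqref{eq:kin}, we obtain $\big|\int_0^t\langle\psi_s,J(W-U)_{12}\psi_s\rangle ds\big|\le C_a\delta^{1/2}+o(1)$, and $\delta^{1/2}\le s_0^{1/4}+\ell^{1/2}$ with $\ell\to0$.
\end{proof}

\begin{remark}
The hypothesis $\beta<1$ enters the proof of Theorem~\ref{thm:main} only through the term $V_{12}$ above. The number $(N\sqrt\omega)^{\beta-1}$ is the strength of the interaction on its own length scale: before rescaling $z$, the dilation $r=Ry$ turns $-\Delta_r+(N\sqrt\omega)^{-1}R^{-3}V(r/R)$ into $R^{-2}\big(-\Delta_y+(N\sqrt\omega)^{\beta-1}V(y)\big)$. For $\beta=1$ this number equals one and the estimate gives no smallness.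
\end{remark}

\section{Localization in energy}\label{sec:loc}

Proposition~\ref{prop:replace} used only the mean energy. The uniqueness argument of Section~\ref{sec:unique} needs more: every product state in the limiting mixture must have bounded $H^1$ norm, not merely the average one. This holds for data in $\mathcal S_M$, so we cut off the high energies of the initial state. The cutoff moves the state by a small amount $O(M^{-1/2})$, but the constants of Section~\ref{sec:unique} grow with $M$; we therefore need the truncated state to satisfy (b) exactly in the limit. Both points follow from one fact: an averaged one-particle observable changes one particle at a time, hence changes $H/N$ by $O(1/N)$, and so almost commutes with functions of $H/N$.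

\begin{lemma}\label{lem:comm}
Let $A=A^*$ be a finite linear combination of operators $|fh\rangle\langle\tilde fh|$ with $f,\tilde f$ Schwartz, let $\bar A=\frac1N\sum_jA_j$, and let $\chi\in C_c([0,\infty))$. Then $\|[\bar A,\chi(H/N)]\|\to0$ as $N\to\infty$, uniformly in $\omega\ge1$.
\end{lemma}

\begin{proof}
Let $Z=(1+H/N)^{-1}$, so $0\le Z\le1$. The operator $A_j$ commutes with $T_i$ for $i\ne j$ and $T_jA_j$ is bounded, so $\bar A$ maps $D(H)=\bigcap D(T_i)$ into itself, and on $D(H)$
\[
[\bar A,H/N]=N^{-2}\sum_j[A_j,T_j]+N^{-3}\sum_{i<j}[A_i+A_j,V_{ij}].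
\]
By \eqref{eq:JT} the first sum has norm at most $C/N$. By \eqref{eq:VJ}, $|\langle\psi',A_iV_{ij}\psi\rangle|\le\|V_{ij}^{1/2}A_i\psi'\|\|V_{ij}^{1/2}\psi\|\le C\|\psi'\|\|V_{ij}^{1/2}\psi\|$, and the other three products are bounded in the same way, with $\psi,\psi'$ or $i,j$ exchanged. Moreover
\[
\sum_{i<j}\|V_{ij}^{1/2}\psi\|\le N\Big(\sum_{i<j}\langle\psi,V_{ij}\psi\rangle\Big)^{1/2}\le N\big(N\langle\psi,H\psi\rangle\big)^{1/2}\le N^2\|Z^{-1/2}\psi\| .
\]
Hence $|\langle\psi',[\bar A,H/N]\psi\rangle|\le\frac CN\|Z^{-1/2}\psi'\|\|Z^{-1/2}\psi\|$ on $D(H)$, with $C$ independent of $\omega$. Since $[\bar A,Z]=Z[H/N,\bar A]Z$, we get $\|[\bar A,Z]\|\le C/N$, and $[\bar A,Z^m]=\sum_{j<m}Z^j[\bar A,Z]Z^{m-1-j}$ has norm at most $Cm/N$. Now $\chi(H/N)=F(Z)$, where $F(y)=\chi(1/y-1)$, $F(0)=0$, is continuous on $[0,1]$. For a polynomial $F_1$, $\|[\bar A,F(Z)]\|\le\|[\bar A,F_1(Z)]\|+2\|A\|\sup_{[0,1]}|F-F_1|$, and the Weierstrass theorem finishes the proof.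
\end{proof}

Fix $\chi\in C_c([0,\infty))$ with $0\le\chi\le1$, $\chi=1$ on $[0,\frac12]$ and support in $[0,1]$. For data $\psi=\psi_{N,\omega}(0)$ satisfying (a), (b), (c) and $0<\varkappa\le\min(1,1/8C_0)$ put $\psi^\varkappa=\chi(\varkappa H/N)\psi$ and $\hat\psi^\varkappa=\psi^\varkappa/\|\psi^\varkappa\|$.

\begin{lemma}\label{lem:cut}
We have $\hat\psi^\varkappa\in\mathcal S_{1/\varkappa}$ and $\|\psi-\hat\psi^\varkappa\|\le2\sqrt{2C_0\varkappa}$. For fixed $\varkappa$, the one-particle marginal $\hat\gamma^{(1)}$ of $\hat\psi^\varkappa$ satisfies $\langle\phi_0h,\hat\gamma^{(1)}\phi_0h\rangle\to1$.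
\end{lemma}

\begin{proof}
By the spectral theorem and (c), $\|\psi-\psi^\varkappa\|^2\le\|\mathbf 1(\varkappa H/N>\frac12)\psi\|^2\le2\varkappa\langle H/N\rangle\le2C_0\varkappa\le\frac14$. So $\|\psi^\varkappa\|\ge\frac12$, and $\|\psi^\varkappa-\hat\psi^\varkappa\|=1-\|\psi^\varkappa\|\le\|\psi-\psi^\varkappa\|$. The support of $\chi$ gives $\hat\psi^\varkappa\in\mathcal S_{1/\varkappa}$.

Let $\varphi$ be Schwartz with $\|\varphi\|=1$ and $A=|\varphi h\rangle\langle\varphi h|$, so $0\le\bar A\le1$. By symmetry and (b), $\|(1-\bar A)\psi\|^2\le\langle\psi,(1-\bar A)\psi\rangle\to1-|\langle\varphi,\phi_0\rangle|^2=:\eta$. By Lemma~\ref{lem:comm},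
\[
\langle\psi^\varkappa,(1-\bar A)\psi^\varkappa\rangle=\langle\psi^\varkappa,\chi(\varkappa H/N)(1-\bar A)\psi\rangle+o(1)\le\|(1-\bar A)\psi\|+o(1).
\]
Dividing by $\|\psi^\varkappa\|^2\ge\frac14$ gives $\limsup\big(1-\langle\varphi h,\hat\gamma^{(1)}\varphi h\rangle\big)\le4\eta^{1/2}$. Replacing $\varphi$ by $\phi_0$ on the left costs at most $2\|\varphi-\phi_0\|$. Let $\varphi\to\phi_0$ in $L^2$; then $\eta\to0$.
\end{proof}

\section{Limit points}\label{sec:compact}

Let $(N,\omega)=(N_n,\omega_n)$ be the sequence of Theorem~\ref{thm:main} or a subsequence of it. Fix $\varkappa$, $M=1/\varkappa$ and $t_*$, and let $\psi_n(t)=e^{-itH}\hat\psi^\varkappa\in\mathcal S_M$, with marginals $\gamma_n^{(k)}(t)$.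

\begin{lemma}\label{lem:compact}
There are a subsequence and trace class operators $\gamma^{(k)}(t)=P^{\otimes k}\gamma^{(k)}(t)P^{\otimes k}\ge0$ with $\operatorname{Tr}\gamma^{(k)}(t)\le1$ such that, for every $k$ and every compact $K$ on $L^2(\mathbb{R}^{3k})$, $\operatorname{Tr}(K\gamma_n^{(k)}(t))\to\operatorname{Tr}(K\gamma^{(k)}(t))$ uniformly on $[0,t_*]$. The limit is continuous in $t$.
\end{lemma}

\begin{proof}
Let $(e_i)$ be the Hermite basis of $L^2(\mathbb{R}^2)$, and let $\mathcal J_k$ be the countable set of operators $B=J_1\cdots J_k$ with each $J_l$ of the form $|e_ih\rangle\langle e_{i'}h|$ on particle $l$. In \eqref{eq:heis} the terms $T_i$ with $i>k$ and $V_{ij}$ with $i,j>k$ cancel, and the terms $T_i$ with $i\le k$ give bounded commutators by \eqref{eq:JT}. At most $kN$ pairs $i<j$ have $i\le k$; each has the prefactor $1/N$, and $|\langle B^*\psi_n,V_{ij}\psi_n\rangle|\le\|V_{ij}^{1/2}J_i^*\|\|V_{ij}^{1/2}\psi_n\|\le C$ by \eqref{eq:VJ} and \eqref{eq:energy}, because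 $B^*=J_i^*\prod_{l\ne i}J_l^*$; the same bound holds with $B$ in place of $B^*$. So $t\mapsto\operatorname{Tr}(B\gamma_n^{(k)}(t))$ is bounded and Lipschitz, uniformly in $n$. The Arzel\`a--Ascoli theorem and a diagonal argument give a subsequence along which all these functions converge uniformly.

The elements of $\mathcal J_k$ are the matrix units of an orthonormal basis of $\operatorname{ran}P^{\otimes k}$, so their span is norm dense in the compact operators on this space; as $\operatorname{Tr}\gamma_n^{(k)}=1$, uniform convergence extends to $P^{\otimes k}KP^{\otimes k}$ for every compact $K$. By \eqref{eq:F1}, \eqref{eq:F3} and \eqref{eq:energy},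
\[
\operatorname{Tr}\big|\gamma_n^{(k)}-P^{\otimes k}\gamma_n^{(k)}P^{\otimes k}\big|\le2\|(1-P_1\cdots P_k)\psi_n\|\le2(kM/2\omega)^{1/2}\to0,
\]
so $\operatorname{Tr}(K\gamma_n^{(k)}(t))$ converges uniformly to the same limit. For each $t$ the limit is a positive functional of norm at most one on the compact operators, whose dual is the trace class; this defines $\gamma^{(k)}(t)$, and the limit is unchanged when $K$ is replaced by $P^{\otimes k}KP^{\otimes k}$.
\end{proof}

From now on we work along this subsequence. Nothing confines the particles in $x$, so at this stage mass may be lost in the limit. The structure theorem that allows for this is the weak quantum de Finetti theorem \cite[Theorem~2.2]{LNR}; see also \cite{AN}. \emph{If bosonic $N$-particle states on a separable Hilbert space $\mathfrak h$, $N\to\infty$, have unit-trace marginals converging weakly-$*$ in the trace class to $\gamma^{(k)}$ for every $k$, then there is a Borel probability measure $\mu$ on the unit ball of $\mathfrak h$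 with $\gamma^{(k)}=\int|u^{\otimes k}\rangle\langle u^{\otimes k}|\,d\mu(u)$ for all $k$.} Apply it for each $t$ with $\mathfrak h=L^2(\mathbb{R}^3)$. Since $\int\|P^\perp u\|^2d\mu=\operatorname{Tr}(P^\perp\gamma^{(1)}(t))=0$, the measure lives on vectors $\varphi h$. So there are probability measures $\mu_t$ on the unit ball of $L^2(\mathbb{R}^2)$ with
\begin{equation}\label{eq:df}
\operatorname{Tr}\big(K\gamma^{(k)}(t)\big)=\int\big\langle(\varphi h)^{\otimes k},K(\varphi h)^{\otimes k}\big\rangle\,d\mu_t(\varphi)\qquad(k\ge1,\ K\text{ bounded}).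
\end{equation}
We assume no regularity of $\mu_t$ in $t$; measurability of the integrals that we need will come from the approximating sequence.

\begin{lemma}\label{lem:H1}
For every $t\in[0,t_*]$, $\|\varphi\|_{H^1}^2\le M+2$ for $\mu_t$-almost every $\varphi$.
\end{lemma}

\begin{proof}
An almost sure bound is a bound on all moments, and by \eqref{eq:df} moments are limits of expectations of powers of $\bar A$ for finite-rank $A$. Let $B=(1-\Delta)^{1/2}$, which preserves the Schwartz class, and for $I\ge1$ let $A=\sum_{i\le I}|(Be_i)h\rangle\langle(Be_i)h|$. By Bessel's inequality $\sum_{i\le I}|\langle Be_i,u\rangle|^2\le\|Bu\|^2$, so $0\le A\le1-\Delta_x\le1+T$ and $0\le\bar A\le1+H/N$; also $\|\bar A\|\le\|A\|$. Let $G=\tilde\chi(H/N)$ with $\tilde\chi\in C_c([0,\infty))$, $0\le\tilde\chi\le1$, $\tilde\chi=1$ on $[0,M]$ and support in $[0,M+1]$. Then $G\psi_n=\psi_n$, and $\Psi_m:=\bar A^m\psi_n=G\Psi_m+[\bar A^m,G]\psi_n=G\Psi_m+o(1)$, since $\|[\bar A^m,G]\|\le m\|A\|^{m-1}\|[\bar A,G]\|\to0$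 by Lemma~\ref{lem:comm}. Hence
\[
\langle\bar A^{2m+1}\rangle=\langle G\Psi_m,\bar AG\Psi_m\rangle+o(1)\le\langle G\Psi_m,(1+H/N)G\Psi_m\rangle+o(1)\le(M+2)\langle\bar A^{2m}\rangle+o(1).
\]
Expand $\bar A^m=N^{-m}\sum A_{j_1}\cdots A_{j_m}$. All but $O_m(N^{m-1})$ of the $N^m$ tuples have distinct entries; these have expectation $\operatorname{Tr}(A^{\otimes m}\gamma_n^{(m)})$, and the others are bounded by $\|A\|^m$. As $A^{\otimes m}$ has finite rank, $\langle\bar A^m\rangle\to\int Y_I^m\,d\mu_t$ with the bounded function $Y_I(\varphi)=\sum_{i\le I}|\langle Be_i,\varphi\rangle|^2$. Thus, by H\"older's inequality, $\int Y_I^{2m+1}\le(M+2)\int Y_I^{2m}\le(M+2)\big(\int Y_I^{2m+1}\big)^{2m/(2m+1)}$, that is $\|Y_I\|_{L^{2m+1}(\mu_t)}\le M+2$. Letting $m\to\infty$, $Y_I\le M+2$ almost surely, simultaneously for all $I$.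

If $\sup_IY_I(\varphi)\le M+2$, then $|\langle Bu,\varphi\rangle|\le(M+2)^{1/2}\|u\|$ for $u$ in the span of the $e_i$. This span is dense in the Schwartz space, hence in $H^1=D(B)$, so the bound holds on $D(B)$. As $B$ is self-adjoint, $\varphi\in D(B)$ and $\|B\varphi\|^2\le M+2$.
\end{proof}

\section{The equation for the one-particle limit}\label{sec:limit}

Let $\Gamma(t)=\int|\varphi\rangle\langle\varphi|\,d\mu_t(\varphi)$ on $L^2(\mathbb{R}^2)$, $g_*=g(\sigma_*)$, and for $f\in H^1(\mathbb{R}^2)$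
\[
\mathcal B_s(f)=2\operatorname{Im}\int\langle\varphi,f\rangle\big(\langle\nabla f,\nabla\varphi\rangle+g_*\langle f,|\varphi|^2\varphi\rangle\big)\,d\mu_s(\varphi).
\]
If $\mu_s$ is the point mass at the NLS solution $\phi_s$, then $\mathcal B_s(f)=\frac{d}{ds}|\langle f,\phi_s\rangle|^2$. By Lemma~\ref{lem:H1} and $|\langle f,|\varphi|^2\varphi\rangle|\le\|f\|_4\|\varphi\|_4^3$, the functional $\mathcal B_s$ is the imaginary part of the diagonal of a sesquilinear form that is bounded on $H^1\times H^1$ uniformly in $s$. Hence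
\begin{equation}\label{eq:Blip}
|\mathcal B_s(f)-\mathcal B_s(\tilde f)|\le C\big(\|f\|_{H^1}+\|\tilde f\|_{H^1}\big)\|f-\tilde f\|_{H^1}.
\end{equation}

\begin{proposition}\label{prop:limit}
For $f\in H^1(\mathbb{R}^2)$ the function $s\mapsto\mathcal B_s(f)$ is bounded and measurable, and $\langle f,\Gamma(t)f\rangle-\langle f,\Gamma(0)f\rangle=\int_0^t\mathcal B_s(f)\,ds$ for $t\in[0,t_*]$.
\end{proposition}

\begin{proof}
By \eqref{eq:Blip} we may take $f$ Schwartz. Let $J=|fh\rangle\langle fh|$ act on particle $1$. By \eqref{eq:heis} and symmetry,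
\[
\langle J\rangle\Big|_0^t=-i\int_0^t\langle[J,T_1]\rangle\,ds+\frac{N-1}N\,2\operatorname{Im}\int_0^t\langle JV_{12}\rangle\,ds .
\]
The left side converges to $\langle f,\Gamma f\rangle|_0^t$. By \eqref{eq:JT} the commutator has finite rank and does not depend on $n$, so $-i\langle[J,T_1]\rangle$ converges uniformly in $s$ to $2\operatorname{Im}\int\langle\varphi,f\rangle\langle-\Delta f,\varphi\rangle d\mu_s$, the first part of $\mathcal B_s(f)$. With $\mathcal N(s)=\int\langle\varphi,f\rangle\langle f,|\varphi|^2\varphi\rangle d\mu_s$ it remains to show that $g_*\mathcal N$ is measurable and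
\begin{equation}\label{eq:intlimit}
\int_0^t\langle\psi_n(s),JV_{12}\psi_n(s)\rangle\,ds\to g_*\int_0^t\mathcal N(s)\,ds .
\end{equation}

\emph{Case $\sigma_*=0$.} The potential spreads out in $z$ and misses the support of $h$: $\int V_{N,\omega}(x,z)dx=\sigma\int V(X,\sigma z)dX\le C\sigma$ for all $z$. So $\int V_{12}|(fh)(r_1)|^2dr_1\le C\sigma\|f\|_\infty^2$, hence $\|V_{12}^{1/2}J\|^2\le C\sigma\|f\|_\infty^2\|f\|^2\to0$ and $|\langle JV_{12}\rangle|\le\|V_{12}^{1/2}J\|\|V_{12}^{1/2}\psi_n\|\to0$ uniformly in $s$. This is \eqref{eq:intlimit}, since $g_*=0$.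

\emph{Case $\sigma_*\in(0,\infty]$.} Eventually $\sigma\ge\sigma_0>0$, and Proposition~\ref{prop:replace} reduces the matter to the bounded operator $B=Jk(x_1-x_2)$, $k=k_{s_0}$. It is not compact, because it does not smooth in particle $2$; the energy bound supplies the missing frequency cutoff. For $\Theta>0$ let $\Pi=\mathbf 1(-\Delta_x\le\Theta)\otimes|h\rangle\langle h|$. By \eqref{eq:F3}, $1-\Pi\le P^\perp+\mathbf 1(-\Delta_x>\Theta)\le P^\perp+T/\Theta$, so
\[
|\langle B\rangle-\langle\Pi_2B\Pi_2\rangle|\le2\|B\|\,\|(1-\Pi_2)\psi_n\|\le2\|B\|\big(M/2\omega+M/\Theta\big)^{1/2}.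
\]
In the plane, an operator $\alpha_1(x)\alpha_2(-i\nabla)$ has squared Hilbert--Schmidt norm $(2\pi)^{-2}\|\alpha_1\|_2^2\|\alpha_2\|_2^2$. So for each fixed $x_1$ the operator $k(x_1-x_2)\Pi_2$ on particle $2$ has squared Hilbert--Schmidt norm $\|k\|_2^2\Theta/4\pi$. The kernel of $B\Pi_2$ is $(fh)(r_1)\overline{(fh)(r_1')}$ times the kernel of this operator at $x_1'$, so $\|B\Pi_2\|_{HS}^2=\|f\|^4\|k\|_2^2\Theta/4\pi$. Thus $\Pi_2B\Pi_2$ is compact and $\langle\Pi_2B\Pi_2\rangle\to\int\langle\varphi h\otimes\Pi\varphi h,B(\varphi h\otimes\Pi\varphi h)\rangle d\mu_s$ by \eqref{eq:df}. As $\Theta\to\infty$, $\Pi\varphi h\to\varphi h$ in $L^2$, and dominated convergence gives, for every $s$,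
\[
\langle\psi_n(s),B\psi_n(s)\rangle\to\mathcal N_{s_0}(s):=\int\langle\varphi,f\rangle\big\langle f,(k_{s_0}*|\varphi|^2)\varphi\big\rangle\,d\mu_s .
\]
So $\mathcal N_{s_0}$ is measurable, as a pointwise limit of continuous functions bounded by $\|B\|$. As $s_0\to0$, $k_{s_0}*|\varphi|^2\to|\varphi|^2$ in $L^2$ for $\varphi\in H^1\subset L^4$, and the integrand is bounded by $\|f\|\|f\|_\infty\|\varphi\|_4^2\le C$ by Lemma~\ref{lem:H1}. Hence $\mathcal N_{s_0}(s)\to\mathcal N(s)$ for each $s$, boundedly; $\mathcal N$ is measurable and $\int_0^t|\mathcal N_{s_0}-\mathcal N|\to0$. Since $g_a(\sigma)\to g_a(\sigma_*)$, Proposition~\ref{prop:replace} and dominated convergence in $s$ bound the upper limit of the difference of the two sides of \eqref{eq:intlimit} by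
\[
C\theta_a^{1/2}+C_as_0^{1/4}+g_*\int_0^t|\mathcal N_{s_0}-\mathcal N|\,ds+\nu(0)\theta_a\int_0^t|\mathcal N|\,ds .
\]
Let $s_0\to0$ with $a$ fixed, and then $a\to\infty$, so that $\theta_a\to0$.
\end{proof}

\section{The limit is the NLS solution}\label{sec:unique}

Proposition~\ref{prop:limit} is not a closed equation for $\Gamma$, since the cubic term involves $\mu_s$. It suffices nevertheless, because we only ask for one number. Let $\phi$ solve \eqref{eq:nls} with $g=g_*$; here $V\ge0$ guarantees $g_*\ge0$ and hence a global solution bounded in $H^1$. Put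
\[
E(t)=1-\langle\phi_t,\Gamma(t)\phi_t\rangle=\int\big(1-|\langle\phi_t,\varphi\rangle|^2\big)d\mu_t(\varphi)\in[0,1].
\]
This quantity counts both the component of $\varphi$ orthogonal to $\phi_t$ and any lost mass $1-\|\varphi\|^2$. By Lemma~\ref{lem:cut}, $E(0)=0$.

\begin{lemma}\label{lem:Eprime}
$E$ is Lipschitz on $[0,t_*]$, and for almost every $t$
\[
E'(t)=-2g_*\operatorname{Im}\int\langle\varphi,\phi_t\rangle\big\langle\phi_t,(|\varphi|^2-|\phi_t|^2)\varphi\big\rangle\,d\mu_t(\varphi).
\]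
\end{lemma}

\begin{proof}
We must insert the time-dependent test function $\phi_t$, whose derivative is only in $H^{-1}$. By Lemma~\ref{lem:H1}, $|\langle u,\Gamma(t)\tilde u\rangle|\le\int|\langle u,\varphi\rangle||\langle\varphi,\tilde u\rangle|d\mu_t\le(M+2)\|u\|_{H^{-1}}\|\tilde u\|_{H^{-1}}$, so $\Gamma(t)$ defines a bounded Hermitian form on $H^{-1}$. The function $t\mapsto\langle u,\Gamma(t)\tilde u\rangle$ is continuous for Schwartz $u,\tilde u$ by Lemma~\ref{lem:compact}, hence for $u,\tilde u\in H^{-1}$ by density.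

Let $0=t_0<\dots<t_l=t$ be a partition. Split each increment of $\langle\phi,\Gamma\phi\rangle$ as
\[
\big\langle\phi_{t_{i+1}},(\Gamma(t_{i+1})-\Gamma(t_i))\phi_{t_{i+1}}\big\rangle+\Big(\langle\phi_{t_{i+1}},\Gamma(t_i)\phi_{t_{i+1}}\rangle-\langle\phi_{t_i},\Gamma(t_i)\phi_{t_i}\rangle\Big).
\]
Proposition~\ref{prop:limit} applies to the first part and $\phi\in C^1(\mathbb{R};H^{-1})$ to the second:
\[
E(0)-E(t)=\sum_i\int_{t_i}^{t_{i+1}}\Big(\mathcal B_s(\phi_{t_{i+1}})+2\operatorname{Re}\langle\partial_s\phi_s,\Gamma(t_i)\phi_s\rangle\Big)ds .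
\]
Let the mesh tend to zero. For fixed $s$, the first term converges to $\mathcal B_s(\phi_s)$ by \eqref{eq:Blip} and $\phi\in C(\mathbb{R};H^1)$, and the second to $2\operatorname{Re}\langle\partial_s\phi_s,\Gamma(s)\phi_s\rangle$ by the continuity above. The integrands are uniformly bounded, so dominated convergence applies and $E$ is the integral of a bounded measurable function. By \eqref{eq:nls}, $\langle\partial_s\phi_s,\varphi\rangle=i\big(\langle\nabla\phi_s,\nabla\varphi\rangle+g_*\langle\phi_s,|\phi_s|^2\varphi\rangle\big)$, so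
\[
2\operatorname{Re}\langle\partial_s\phi_s,\Gamma(s)\phi_s\rangle=-2\operatorname{Im}\int\langle\varphi,\phi_s\rangle\big(\langle\nabla\phi_s,\nabla\varphi\rangle+g_*\langle\phi_s,|\phi_s|^2\varphi\rangle\big)d\mu_s .
\]
Adding $\mathcal B_s(\phi_s)$, the gradient terms cancel.
\end{proof}

\begin{proposition}\label{prop:unique}
$E(t)=0$ for all $t\in[0,t_*]$.
\end{proposition}

\begin{proof}
Write $\varphi=\alpha\phi_t+q$ with $\alpha=\langle\phi_t,\varphi\rangle$, $q\perp\phi_t$, and $d=1-|\alpha|^2$, so $E=\int d\,d\mu_t$. As $\|\varphi\|\le1$, $\|q\|^2=\|\varphi\|^2-|\alpha|^2\le d\le1$. In Lemma~\ref{lem:Eprime} substitute $\alpha\phi_t+q$ for the last $\varphi$. The part $\alpha\phi_t$ contributes $|\alpha|^2\int(|\varphi|^2-|\phi_t|^2)|\phi_t|^2$, which is real and drops out; this removes the terms of first order in $q$. Since $|\varphi|^2-|\phi_t|^2=-d|\phi_t|^2+2\operatorname{Re}(\alpha\phi_t\bar q)+|q|^2$,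
\[
|E'|\le2g_*\int\Big(d\int|\phi_t|^3|q|+2\int|\phi_t|^2|q|^2+\int|\phi_t||q|^3\Big)d\mu_t .
\]
If $\phi_t$ and $q$ were bounded functions, each term would be at most $Cd$ and Gronwall's inequality would finish the proof. We only know, by Lemma~\ref{lem:H1}, that $\|\phi_t\|_{H^1},\|q\|_{H^1}\le K_0$ with $K_0$ independent of $t$ and $\varphi$, and $H^1(\mathbb{R}^2)$ is not contained in $L^\infty$. The slow growth $\sqrt p$ of the Sobolev constant in Lemma~\ref{lem:hardy} is the substitute. For $p\ge2$, H\"older's inequality gives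
\[
\int|\phi_t|^2|q|^2\le\|q\|_2^{2-2/p}\Big(\int|\phi_t|^{2p}|q|^2\Big)^{1/p}\le\|q\|_2^{2-2/p}\|\phi_t\|_{4p}^2\|q\|_4^{2/p}\le K_1p\,d^{1-1/p},
\]
\[
\int|\phi_t||q|^3\le\|q\|_2^{2-2/p}\Big(\int|\phi_t|^p|q|^{p+2}\Big)^{1/p}\le\|q\|_2^{2-2/p}\|\phi_t\|_{3p}\|q\|_{3p}\|q\|_6^{2/p}\le K_1p\,d^{1-1/p},
\]
and $d\int|\phi_t|^3|q|\le d\,\|\phi_t\|_6^3\le K_1d^{1-1/p}$, with $K_1$ independent of $p$, $t$, $\varphi$. By Jensen's inequality, $|E'|\le KpE^{1-1/p}$ almost everywhere, with $K$ independent of $p$ and $t$. For $\epsilon>0$ the Lipschitz function $(E+\epsilon)^{1/p}$ has derivative $\frac1p(E+\epsilon)^{1/p-1}E'\le K$. If $E(t_1)=0$, this gives $E(t)\le(K(t-t_1))^p$ for $t\ge t_1$ after $\epsilon\to0$, and $p\to\infty$ gives $E(t)=0$ for $t-t_1\le1/2K$. Starting from $E(0)=0$, finitely many steps cover $[0,t_*]$.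
\end{proof}

\section{Proofs of the main results}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $p_t=|\phi_th\rangle\langle\phi_th|$ and fix $\varkappa$. We claim that $\sup_{t\le t_*}\big(1-\operatorname{Tr}(p_t\gamma_n^{(1)}(t))\big)\to0$ along the whole sequence. Otherwise there are a subsequence and times $t_n\to t$ in $[0,t_*]$ along which $1-\operatorname{Tr}(p_{t_n}\gamma_n^{(1)}(t_n))$ stays above a positive constant. Pass to a further subsequence as in Lemma~\ref{lem:compact}. Then $\|p_{t_n}-p_t\|\le2\|\phi_{t_n}-\phi_t\|\to0$, and uniform convergence to a continuous limit gives $\operatorname{Tr}(p_t\gamma_n^{(1)}(t_n))\to\langle\phi_t,\Gamma(t)\phi_t\rangle=1$ by Proposition~\ref{prop:unique}, a contradiction.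

By \eqref{eq:F3} and symmetry, $1-\operatorname{Tr}(p_t^{\otimes k}\gamma_n^{(k)}(t))\le k\big(1-\operatorname{Tr}(p_t\gamma_n^{(1)}(t))\big)$, so \eqref{eq:F2} gives $\gamma_n^{(k)}(t)\to p_t^{\otimes k}$ in trace norm, uniformly on $[0,t_*]$. By unitarity, \eqref{eq:F1} and Lemma~\ref{lem:cut}, $\operatorname{Tr}|\gamma^{(k)}_{N,\omega}(t)-\gamma_n^{(k)}(t)|\le4\sqrt{2C_0\varkappa}$ for all $t$. Hence
\[
\limsup\ \sup_{t\le t_*}\operatorname{Tr}\big|\gamma^{(k)}_{N,\omega}(t)-p_t^{\otimes k}\big|\le4\sqrt{2C_0\varkappa}.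
\]
The left side does not depend on $\varkappa$; let $\varkappa\to0$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:sharp}]
If $N\omega^{-v(\beta)}\to\infty$, apply Corollary~\ref{cor:conj}. Otherwise take a family of data satisfying (a), (b), (c), which includes the case (c$'$), and pass to a subsequence with $\sigma\to\sigma_*<\infty$. Put $g_*=g(\sigma_*)$ and $g_\infty=g(\infty)$. Then $g_*<g_\infty$: for $\sigma_*=0$ because $b_0>0$, and for $\sigma_*>0$ because $\nu(\zeta/\sigma_*)<\nu(0)$ for $\zeta\ne0$ while $V\ge0$ has positive mass off the null set $\{\zeta=0\}$. Let $\tilde\phi$ and $\phi$ solve \eqref{eq:nls} with couplings $g_*$ and $g_\infty$. By Theorem~\ref{thm:main}, $\gamma^{(1)}_{N,\omega}(t)\to|\tilde\phi_th\rangle\langle\tilde\phi_th|$ along the subsequence.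

Suppose that \eqref{eq:conclusion} held with coupling $g_\infty$. Then $|\tilde\phi_t\rangle\langle\tilde\phi_t|=|\phi_t\rangle\langle\phi_t|$ for all $t\ge0$, so $\tilde\phi_t=\alpha(t)\phi_t$ with $\alpha(t)=\langle\phi_t,\tilde\phi_t\rangle$ and $|\alpha|=1$. The function $\alpha$ is $C^1$: in
\[
\alpha(t+\epsilon)-\alpha(t)=\langle\phi_{t+\epsilon}-\phi_t,\tilde\phi_{t+\epsilon}\rangle+\langle\phi_t,\tilde\phi_{t+\epsilon}-\tilde\phi_t\rangle
\]
the difference quotients converge in $H^{-1}$ and the other factors in $H^1$, and the resulting derivative is continuous. Inserting $\tilde\phi=\alpha\phi$ into the equation for $\tilde\phi$ and subtracting $\alpha$ times the equation for $\phi$ gives $(g_\infty-g_*)|\phi_t|^2\phi_t=-i\alpha'\bar\alpha\,\phi_t$ for $t\ge0$. At $t=0$ this says that $|\phi_0|^2$ equals one constant wherever $\phi_0\ne0$, so $|\phi_0|\in H^1(\mathbb{R}^2)$ takes at most two values almost everywhere. The gradient of a real $H^1$ function vanishes almost everywhere on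 each of its level sets. Hence $\nabla|\phi_0|=0$, so $|\phi_0|$ is constant, and being in $L^2(\mathbb{R}^2)$ it vanishes. This contradicts $\|\phi_0\|=1$, so the limit fails for every admissible family.

For the ``only if'' part it remains to see that admissible families exist. Let $\phi_0\in H^1$ with $\|\phi_0\|=1$ and $\psi=(\phi_0h)^{\otimes N}$. Then (a) and (b) hold trivially, $\langle T_1\rangle=\|\nabla\phi_0\|^2$, and Young's inequality gives $\langle V_{12}\rangle\le b_0\|\phi_0h\|_4^4\le b_0h(0)^2\|\phi_0\|_4^4$. So $\frac1N\langle H\rangle\le\|\nabla\phi_0\|^2+\frac12b_0h(0)^2\|\phi_0\|_4^4$, which is (c). For small fixed $\varkappa$ the truncated state $\hat\psi^\varkappa$ satisfies (a), satisfies (b) by Lemma~\ref{lem:cut} and \eqref{eq:F2}, and has $\langle H^k\rangle\le(N/\varkappa)^k$ because it lies in $\mathcal S_{1/\varkappa}$; this is (c$'$).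
\end{proof}

\begin{thebibliography}{9}

\bibitem{AN}
Ammari and Nier, \emph{Ann. Henri Poincar\'e} \textbf{9} (2008).

\bibitem{Caz}
Cazenave, \emph{Semilinear Schr\"odinger Equations}, 2003.

\bibitem{CH}
Xuwen Chen and Justin Holmer, On the rigorous derivation of the 2D cubic nonlinear Schr\"odinger equation from 3D quantum many-body dynamics, arXiv:1212.0787 (2012).

\bibitem{LNR}
Lewin, Nam and Rougerie, \emph{Adv. Math.} \textbf{254} (2014).

\end{thebibliography}
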